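\title{The list color function threshold of $K_{2,n}$}

\begin{abstract}
The list color function $P_\ell(G,m)$ of a graph $G$ is the least number of proper colorings of $G$ from lists of size $m$, and the threshold $\tau(G)$ is the point from which on $P_\ell(G,m)$ equals the chromatic polynomial $P(G,m)$. We prove that $\tau(K_{2,n})\le\lceil 2\sqrt n\,\rceil+1$ for $n\ge4$, which together with a known lower bound confirms the conjecture $\tau(K_{2,n})=\Theta(\sqrt n)$. We then show that $\tau(K_{2,n})\sim\sqrt n/(2\sqrt{\log 2})$ and that, with $r_n=1+(1-2^{-4/n})^{-1/2}$, the threshold is $\lceil r_n\rceil-1$ or $\lceil r_n\rceil$ for large $n$. With the Baker--W\"ustholz theorem we obtain $\tau(K_{2,n})=\lceil r_n\rceil$ for all large $n$ divisible by $4$ and for all but $O(\sqrt X)$ of the integers $n\le X$.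
\end{abstract}

\section{Introduction}

All graphs are nonempty, finite and simple, and $\log$ is the natural logarithm. A \emph{proper $m$-coloring} of a graph $G$ gives each vertex a color from $\{1,\dots,m\}$ so that adjacent vertices get different colors. The \emph{chromatic polynomial} $P(G,m)$ is the number of proper $m$-colorings, and $\chi(G)$ is the least $m$ with $P(G,m)>0$. An \emph{$m$-assignment} $L$ gives each vertex $v$ a set $L(v)$ of $m$ colors, its \emph{list}, and $P(G,L)$ is the number of proper colorings $f$ with $f(v)\in L(v)$ for all $v$. The \emph{list color function} $P_\ell(G,m)$ is the minimum of $P(G,L)$ over all $m$-assignments $L$, and the \emph{list chromatic number} $\chi_\ell(G)$ is the least $m$ with $P_\ell(G,m)>0$.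

The constant assignment $L(v)=\{1,\dots,m\}$ shows that $P_\ell(G,m)\le P(G,m)$. One would guess equality: two adjacent vertices can only conflict in a color that both lists contain, so identical lists should produce the most conflicts. For a tree $T$ on $k$ vertices the guess is right. Color the vertices outward from a root; there are $m$ choices at the root and at least $m-1$ at every later vertex, so $P(T,L)\ge m(m-1)^{k-1}=P(T,m)$. For the complete bipartite graph $K_{2,4}$ and $m=2$ the guess is wrong. Give the two vertices $x,y$ of the small part the lists $\{a_1,a_2\}$ and $\{b_1,b_2\}$, and give the other four vertices the four lists $\{a_i,b_j\}$. Whatever colors $a_i,b_j$ we choose for $x$ and $y$, the vertex with list $\{a_i,b_j\}$ cannot be colored. So $P_\ell(K_{2,4},2)=0$, while $P(K_{2,4},2)=2$.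

The guess does become right when $m$ is large. The \emph{list color function threshold} $\tau(G)$ is the least $k\ge\chi(G)$ such that $P_\ell(G,m)=P(G,m)$ for all $m\ge k$, and it is known to be finite for every graph. For $K_{2,n}$, lists of size $3$ always admit a coloring, since each of the $n$ vertices of degree $2$ loses at most two colors; thus $\chi_\ell(K_{2,n})\le3$. The threshold, however, grows with $n$: it is known that there is a constant $\kappa>0$ with
\begin{equation}\label{eq:known}
\tau(K_{2,n})-\chi_\ell(K_{2,n})\ge\kappa\sqrt n\qquad(n\ge16).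
\end{equation}
The problem we study is the conjecture, posed in \cite{KKL}, that $\sqrt n$ is the true order, that is, $\tau(K_{2,n})=\Theta(\sqrt n)$ as $n\to\infty$. The conjecture is true.

\begin{theorem}\label{thm:order}
If $n\ge4$ and $m\ge2\sqrt n+1$, then $P_\ell(K_{2,n},m)=P(K_{2,n},m)$. Hence $\tau(K_{2,n})\le\lceil2\sqrt n\,\rceil+1$ for $n\ge4$, and with \eqref{eq:known} we have $\tau(K_{2,n})=\Theta(\sqrt n)$.
\end{theorem}

The method gives the threshold almost exactly. For $n\ge1$ put
\[
r_n=1+\bigl(1-2^{-4/n}\bigr)^{-1/2}.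
\]
Since $2^{-4/n}$ increases with $n$, the sequence $r_n$ is strictly increasing. With $s=(4\log2)/n$ we have $1-2^{-4/n}=1-e^{-s}=s\,(1+O(s))$, and therefore
\begin{equation}\label{eq:rn}
r_n=1+\frac{\sqrt n}{2\sqrt{\log2}}+O(n^{-1/2}).
\end{equation}

\begin{theorem}\label{thm:sharp}
For all sufficiently large $n$,
\[
\bigl\lceil r_{4\lfloor n/4\rfloor-4}\bigr\rceil\le\tau(K_{2,n})\le\lceil r_n\rceil .
\]
Hence $\tau(K_{2,n})\in\{\lceil r_n\rceil-1,\lceil r_n\rceil\}$ for large $n$, and $\tau(K_{2,n})=\frac{\sqrt n}{2\sqrt{\log2}}+O(1)$; in particular $\tau(K_{2,n})/\sqrt n\to\frac1{2\sqrt{\log2}}\approx0.6006$.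
\end{theorem}

Theorem~\ref{thm:sharp} is proved from scratch, so it also reproves the lower bound of order $\sqrt n$ for large $n$. Narrowing the gap between its two bounds requires a lower bound for a linear form in two logarithms, which we take from Baker and W\"ustholz \cite{BW}.

\begin{theorem}\label{thm:exact}
For all sufficiently large $n$,
\[
\bigl\lceil r_{4\lfloor n/4\rfloor}\bigr\rceil\le\tau(K_{2,n})\le\lceil r_n\rceil .
\]
Hence $\tau(K_{2,n})=\lceil r_n\rceil$ for all large $n$ divisible by $4$, and for all but $O(\sqrt X)$ of the integers $n\le X$.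
\end{theorem}

Section~\ref{sec:weights} introduces the assignment that beats the constant one and shows where $r_n$ comes from. Sections~\ref{sec:reduction} and~\ref{sec:tradeoff} reduce the inequality $P(K_{2,n},L)\ge P(K_{2,n},m)$ to an inequality in one real variable. The upper bounds follow in Sections~\ref{sec:order} and~\ref{sec:upper}, the lower bounds in Section~\ref{sec:lower}.

\section{Weights and the balanced assignment}\label{sec:weights}

Write $K=K_{2,n}$, let $\{x,y\}$ be the part of size $2$ and $V$ the part of size $n$. Let $L$ be an $m$-assignment with $A=L(x)$ and $B=L(y)$. The vertices $x,y$ are not adjacent, so they may receive any pair of colors $(a,b)\in A\times B$, and then each $v\in V$ independently takes any color of $L(v)\setminus\{a,b\}$. Thus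
\begin{equation}\label{eq:count}
P(K,L)=\sum_{(a,b)\in A\times B}\ \prod_{v\in V}\bigl(m-|L(v)\cap\{a,b\}|\bigr),
\end{equation}
and for the constant assignment $P(K,m)=m(m-1)^n+m(m-1)(m-2)^n$.

When $n$ is large compared with $m$, the first term dominates: almost all colorings give $x$ and $y$ the same color. To have fewer colorings one should remove such diagonal pairs by making $A\ne B$, at the price of new pairs $(a,b)$ that must be kept cheap. The assignment for $K_{2,4}$ above does this, and it extends to all $m$ by adding common colors.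

\begin{definition}\label{def:balanced}
Let $n\ge4$, $m\ge2$ and $q=\lfloor n/4\rfloor$. Let $C$, $\{a_1,a_2\}$, $\{b_1,b_2\}$ be disjoint sets with $|C|=m-2$. The \emph{balanced assignment} $L^*$ has $L^*(x)=C\cup\{a_1,a_2\}$ and $L^*(y)=C\cup\{b_1,b_2\}$; for each $(i,j)\in\{1,2\}^2$ it gives $q$ vertices of $V$ the list $C\cup\{a_i,b_j\}$; and it gives the remaining $n-4q$ vertices the list $C\cup\{a_1,a_2\}$.
\end{definition}

\begin{example}\label{ex:three}
Let $m=3$, $C=\{c\}$ and $n=4q$. The pair $(c,c)$ leaves two colors at every vertex and contributes $2^{4q}$ to \eqref{eq:count}. A pair $(a_i,b_j)$ leaves one color at the $q$ vertices whose list contains both $a_i$ and $b_j$, three colors at the $q$ vertices whose list contains neither, and two colors at the other $2q$ vertices; it contributes $3^q2^{2q}$. Each of the four pairs $(a_i,c)$, $(c,b_j)$ leaves one color at $2q$ vertices and two colors at the others; it contributes $2^{2q}$. So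
\[
P(K,L^*)=2^{4q}+4\cdot3^q2^{2q}+4\cdot2^{2q},\qquad P(K,3)=3\cdot2^{4q}+6 .
\]
For $q=2$ this is $896$ against $774$, and for $q=3$ it is $11264$ against $12294$, so $\tau(K_{2,12})\ge4$. In units of $2^{4q}$, two diagonal terms of size $1$ have been traded for four terms of size $(3/4)^q$, and the trade pays when $(3/4)^q$ drops below about $\frac12$, which happens between $q=2$ and $q=3$.
\end{example}

To see the same trade for general $m$ we measure everything in units of $(m-1)^n$. From now on $m\ge3$. Put
\[
u=\frac1{m-1}\le\frac12,\qquad\omega=(1-u)^n,\qquad W(a,b)=\prod_{v\in V}\frac{m-|L(v)\cap\{a,b\}|}{m-1},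
\]
and call $W(a,b)$ the \emph{weight} of the pair. For $a\ne b$ the factor at $v$ is $1-u$, $1$ or $1+u$ according as $L(v)$ contains both, exactly one, or neither of $a,b$. For $a=b$ it is $1$ or $1+u$ according as $a\in L(v)$ or not. Since $m\ge3$, all factors are positive, and every weight is at least $\omega$. The constant assignment gives
\begin{equation}\label{eq:constant}
\frac{P(K,m)}{(m-1)^n}=m+(m^2-m)\,\omega .
\end{equation}
For a general $L$ let
\[
C=A\cap B,\qquad A'=A\setminus C,\qquad B'=B\setminus C,\qquad d=|A'|=|B'|,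
\]
so that $|C|=m-d$. We split the pairs of $A\times B$ into three classes and write
\[
\frac{P(K,L)}{(m-1)^n}=T+S+R,\qquad T=\sum_{c\in C}W(c,c),\qquad S=\sum_{(a,b)\in A'\times B'}W(a,b),
\]
where $R$ is the total weight of the remaining pairs. These have $a\ne b$ and at least one entry in $C$, and their number is $m^2-(m-d)-d^2=(m^2-m)-(d^2-d)$.

\begin{proposition}\label{prop:balanced}
Let $n\ge4$, $m\ge3$ and $q=\lfloor n/4\rfloor$. If
\begin{equation}\label{eq:wins}
(1-u^2)^q<\tfrac12-(m-2)e^{-2qu},
\end{equation}
then $P_\ell(K,m)<P(K,m)$, and so $\tau(K)\ge m+1$.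
\end{proposition}

\begin{proof}
Take $L=L^*$, for which $d=2$. Every list contains $C$, so $T=m-2$, and each of the $(m-2)(m-3)$ pairs $(c,c')$ of distinct colors of $C$ has weight $\omega$. A pair $(a_i,b_j)$ has the factor $1-u$ at $q$ vertices and $1+u$ at $q$ vertices, as in Example~\ref{ex:three}; all other lists, including the $n-4q$ lists $C\cup\{a_1,a_2\}$, contain exactly one of $a_i,b_j$. So $S=4(1-u^2)^q$. Each of the $4(m-2)$ pairs $(a_i,c)$, $(c,b_j)$ with $c\in C$ has the factor $1-u$ at the at least $2q$ vertices whose list contains $a_i$, respectively $b_j$, and the factor $1$ elsewhere; its weight is at most $(1-u)^{2q}\le e^{-2qu}$. Since $(m^2-m)-(m-2)(m-3)=4m-6>0$, equation \eqref{eq:constant} gives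
\[
\frac{P(K,L^*)-P(K,m)}{(m-1)^n}\le4(1-u^2)^q-2+4(m-2)e^{-2qu}-(4m-6)\,\omega ,
\]
which is negative under \eqref{eq:wins}.
\end{proof}

Condition \eqref{eq:wins} explains both the scale $\sqrt n$ and the number $r_n$. Put
\[
\gamma=(1-u^2)^{n/4}.
\]
When $m$ has order $\sqrt n$, the number $\gamma\approx e^{-nu^2/4}$ has constant order, while $\omega\le e^{-nu}$ and $e^{-2qu}$ are exponentially small in $\sqrt n$. So $L^*$ wins essentially when $\gamma<\frac12$. For any integers $k\ge1$ and $m\ge3$, rearranging the definition of $r_k$ gives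
\begin{equation}\label{eq:equiv}
m\ge r_k\iff u^2\le1-2^{-4/k}\iff(1-u^2)^{k/4}\ge\tfrac12 ,
\end{equation}
so $\gamma<\frac12$ means $m<r_n$.

The value $d=2$ is also the natural guess for the best choice of $d$. Suppose that all lists contain $C$ and that each pair of $A'\times B'$ is contained in $n/4$ lists and disjoint from $n/4$ lists. Then $T+S=(m-d)+d^2\gamma$, which is less than $m$ exactly when $\gamma<1/d$. This is easiest to satisfy for small $d$. For $d=1$ the arrangement cannot exist inside $A\cup B$, because a list of size $m$ that contains $C$ has room for only one of the two other colors. That leaves $d=2$. The upper bounds have to show that no other arrangement does better, in particular none in which lists omit colors of $C$.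

\section{Reduced assignments and the cases $d\le1$}\label{sec:reduction}

A color outside $U=A\cup B$ is never blocked by $x$ or $y$, so it should not occur in an assignment with few colorings. Call $L$ \emph{reduced} if $L(v)\subseteq U$ for all $v\in V$.

\begin{lemma}\label{lem:reduced}
The minimum $P_\ell(K,m)$ is attained by a reduced assignment. Hence $P_\ell(K,m)=P(K,m)$ if $P(K,L)\ge P(K,m)$ for every reduced $m$-assignment $L$.
\end{lemma}

\begin{proof}
Let $L$ attain the minimum and let $v\in V$. Since $|U|\ge m$, we have $|U\setminus L(v)|\ge|L(v)\setminus U|$, so we can replace the colors of $L(v)\setminus U$ by distinct colors of $U\setminus L(v)$. The set $L(v)\cap U$ can only grow, so no factor in \eqref{eq:count} increases, and all factors stay nonnegative. Doing this for every $v$ gives a reduced assignment with at most as many colorings. The second claim follows from $P_\ell(K,m)\le P(K,m)$.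
\end{proof}

From here to the end of Section~\ref{sec:upper}, $L$ is reduced. The heuristic above ignores $R$, and we can almost always do so rigorously. Each weight in $R$ is at least $\omega$, so $R\ge\bigl[(m^2-m)-(d^2-d)\bigr]\omega$, and comparison with \eqref{eq:constant} shows that
\begin{equation}\label{eq:star}
T+S\ge m+(d^2-d)\,\omega\tag{$\star$}
\end{equation}
implies $P(K,L)\ge P(K,m)$. Our task is to prove \eqref{eq:star}.

For $v\in V$ let
\[
\mu_v=|C\setminus L(v)|,\qquad\alpha_v=|A'\cap L(v)|,\qquad\beta_v=|B'\cap L(v)|,\qquad N=\sum_{v\in V}\mu_v .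
\]
So $N$ counts how often a common color is missing from a list. Because $L$ is reduced, $m=|L(v)|=(m-d-\mu_v)+\alpha_v+\beta_v$, and with $\alpha_v,\beta_v\le d$ this gives
\begin{equation}\label{eq:balance}
\alpha_v+\beta_v=d+\mu_v,\qquad0\le\mu_v\le d .
\end{equation}
This identity links $T$ and $S$. A list that omits a common color holds one more color of $A'\cup B'$, which lowers $S$; but the omission raises $T$. To quantify the second effect, recall Bernoulli's inequality $(1+t)^k\ge1+kt$ for real $t\ge-1$ and integer $k\ge0$. If $n_c$ is the number of lists on $V$ that omit $c\in C$, then $\sum_cn_c=N$ and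
\begin{equation}\label{eq:T}
T=\sum_{c\in C}(1+u)^{n_c}\ge(m-d)+uN .
\end{equation}
For $d\le1$ the gain in $T$ always covers the loss in $S$, and the whole trade can be read off directly.

\begin{lemma}\label{lem:small}
If $d\le1$, then \eqref{eq:star} holds for all $n\ge1$ and $m\ge3$.
\end{lemma}

\begin{proof}
Here $d^2-d=0$, so we need $T+S\ge m$. For $d=0$ this is \eqref{eq:T}. For $d=1$ let $A'=\{a\}$ and $B'=\{b\}$. By \eqref{eq:balance}, either $\mu_v=0$ and $L(v)$ contains exactly one of $a,b$, or $\mu_v=1$ and $L(v)$ contains both. So $S=W(a,b)=(1-u)^N\ge1-uN$, and \eqref{eq:T} gives $T+S\ge(m-1+uN)+(1-uN)=m$.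
\end{proof}

\section{The trade-off between $T$ and $S$ for $d\ge2$}\label{sec:tradeoff}

For $d\ge2$ the individual weights in $S$ depend on how the lists overlap, and we have no formula for their sum. Their product, however, factors over the vertices and depends only on the numbers $\alpha_v,\beta_v$. So we bound the mean weight
\[
g=\frac S{d^2}\ge\omega
\]
from below by the geometric mean of the $d^2$ weights. Put
\[
\Lambda=-\log(1-u^2),\qquad\lambda=\tfrac34\Lambda+\log(1+u)=\tfrac14\log(1+u)-\tfrac34\log(1-u),
\]
so that $\log\gamma=-\Lambda n/4$.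

\begin{lemma}\label{lem:gm}
For $d\ge2$,
\begin{equation}\label{eq:gm}
\log g\ge-\frac\Lambda{d^2}\sum_{v\in V}\alpha_v\beta_v-\frac Nd\log(1+u),
\end{equation}
and consequently
\begin{equation}\label{eq:gmlinear}
\log g\ge\log\gamma-\lambda\,\frac Nd .
\end{equation}
\end{lemma}

\begin{proof}
Fix $v$. Exactly $\alpha_v\beta_v$ pairs of $A'\times B'$ are contained in $L(v)$, and by \eqref{eq:balance} exactly
\[
(d-\alpha_v)(d-\beta_v)=d^2-d(d+\mu_v)+\alpha_v\beta_v=\alpha_v\beta_v-d\mu_v
\]
pairs are disjoint from $L(v)$. Hence the product of the $d^2$ weights is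
\[
\prod_{v\in V}(1-u)^{\alpha_v\beta_v}(1+u)^{\alpha_v\beta_v-d\mu_v}=\prod_{v\in V}(1-u^2)^{\alpha_v\beta_v}(1+u)^{-d\mu_v}.
\]
By the inequality of arithmetic and geometric means, $g$ is at least the $d^2$-th root of this product, which is \eqref{eq:gm}. Next, \eqref{eq:balance} gives
\[
\alpha_v\beta_v\le\frac{(d+\mu_v)^2}4=\frac{d^2+2d\mu_v+\mu_v^2}4\le\frac{d^2+3d\mu_v}4 .
\]
Summing over $v$, the first term in \eqref{eq:gm} is at least $-\frac{\Lambda n}4-\frac34\Lambda\frac Nd$, and \eqref{eq:gmlinear} follows.
\end{proof}

The linear bound for $\alpha_v\beta_v$ is exact at both ends of the range of $\mu_v$: for a balanced list, with $\mu_v=0$ and $\alpha_v=\beta_v=d/2$, and for a list containing all of $A'\cup B'$, with $\mu_v=d$. If all lists are of the second kind, then $g=\omega$ and $N/d=n$, and \eqref{eq:gmlinear} is the identity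
\begin{equation}\label{eq:identity}
\log\frac\gamma\omega=\frac n4\log(1-u^2)-n\log(1-u)=n\lambda .
\end{equation}

So missing colors raise $T$ at rate $u$ and lower the bound for $\log g$ at rate $\lambda/d$. The two rates are compared by the number
\[
z=\frac u\lambda .
\]
Adding the series of $\frac14\log(1+u)$ and $-\frac34\log(1-u)$ gives
\begin{equation}\label{eq:series}
\lambda=\sum_{j\text{ odd}}\frac{u^j}j+\frac12\sum_{j\text{ even}}\frac{u^j}j=u+\frac{u^2}4+\frac{u^3}3+\cdots,
\end{equation}
so $\lambda>u$ and $0<z<1$. We now eliminate $N$: by \eqref{eq:gmlinear}, a small $g$ forces a large $N$, and then \eqref{eq:T} forces a large $T$. For an integer $k\ge2$ and real $s>0$ let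
\[
F_k(s)=z\log\frac\gamma s+ks-(k-1)\,\omega .
\]
Since $F_k'(s)=k-z/s$ is increasing and vanishes at $s=z/k$, the function $F_k$ is convex, increasing on $[z/k,\infty)$, and has minimum
\begin{equation}\label{eq:min}
F_k(z/k)=z\log\frac{k\gamma}z+z-(k-1)\,\omega .
\end{equation}

\begin{lemma}\label{lem:onevar}
Let $2\le k\le d$. If $F_k(g)\ge1$, then \eqref{eq:star} holds.
\end{lemma}

\begin{proof}
Multiplying \eqref{eq:gmlinear} by $z$ gives $uN/d\ge z\log(\gamma/g)$. By \eqref{eq:T} and $S=d^2g$,
\[
\frac{T+S-m-(d^2-d)\,\omega}d\ge\frac{uN}d+dg-(d-1)\,\omega-1=\frac{uN}d+g+(d-1)(g-\omega)-1 .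
\]
Since $g\ge\omega$, replacing $d-1$ by $k-1$ does not increase the right side, which is therefore at least $z\log(\gamma/g)+kg-(k-1)\,\omega-1=F_k(g)-1\ge0$.
\end{proof}

The parameter $k$ lets one inequality serve all large $d$ at once. If $\omega$ is negligible and $z$ is close to $1$, then \eqref{eq:min} is close to $1+\log(k\gamma)$, and we recover the condition $\gamma>1/k$ of the heuristic in Section~\ref{sec:weights}.

\section{Proof of Theorem~\ref{thm:order}}\label{sec:order}

Let $n\ge4$ and $m\ge2\sqrt n+1$. Then $u\le\frac1{2\sqrt n}$, so $nu^2\le\frac14$, and $u\le\frac14$ because $n\ge4$. By Lemmas~\ref{lem:reduced} and~\ref{lem:small} it suffices to prove \eqref{eq:star} for $d\ge2$, and by Lemma~\ref{lem:onevar} with $k=2$ it suffices to prove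
\[
F_2(s)\ge1\qquad\text{for all }s\ge\omega .
\]
The restriction $s\ge\omega$ matters. For $m$ much larger than $n$ the numbers $\omega,\gamma,z$ are all close to $1$, and the unrestricted minimum \eqref{eq:min} is close to $\log2<1$. So we distinguish whether the minimum point $z/2$ lies in the allowed range.

\emph{Case $\omega\ge z/2$.} Then $F_2$ is increasing on $[\omega,\infty)$, and by \eqref{eq:identity} and Bernoulli's inequality
\[
F_2(s)\ge F_2(\omega)=z\log\frac\gamma\omega+\omega=nu+(1-u)^n\ge1 .
\]

\emph{Case $\omega<z/2$.} By \eqref{eq:min} and $z<1$,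
\[
F_2(s)\ge z\log\frac{2\gamma}z+z-\omega\ge z\Bigl(\log2+\log\gamma+\frac12\Bigr).
\]
From $-\log(1-t)\le\frac t{1-t}$ for $0\le t<1$ and $u\le\frac14$ we get $\Lambda\le\frac{16}{15}u^2$, so $\log\gamma\ge-\frac4{15}nu^2\ge-\frac1{15}$. This is where the hypothesis $m\ge2\sqrt n+1$ enters. Since $\log2+\frac12-\frac1{15}>1.12$, we have $F_2(s)>1.12\,z$. In \eqref{eq:series} every coefficient from $u^3$ on is at most $\frac13$, so
\[
\frac1z=\frac\lambda u\le1+\frac u4+\frac{u^2}{3(1-u)}\le1+\frac1{16}+\frac1{36}<1.1 ,
\]
and $F_2(s)>1.12/1.1>1$.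

Thus $P_\ell(K,m)=P(K,m)$ for all integers $m\ge2\sqrt n+1$, that is, for all $m\ge\lceil2\sqrt n\,\rceil+1$. This bounds $\tau(K)$ from above, and \eqref{eq:known} gives $\tau(K)\ge\kappa\sqrt n$ for $n\ge16$. \qed

\section{The sharp upper bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
For all sufficiently large $n$ we have $P_\ell(K,m)=P(K,m)$ for all $m\ge r_n$, and so $\tau(K)\le\lceil r_n\rceil$.
\end{proposition}

By \eqref{eq:equiv}, all we know about $\gamma$ is now $\gamma\ge\frac12$. For $d\ge3$ this leaves room, because $3\gamma\ge\frac32$. For $d=2$ it does not: at $\gamma=\frac12$ the minimum \eqref{eq:min} of $F_2$ is $z\log(1/z)+z-\omega$, which is less than $1$ since $\log(1/z)<1/z-1$. To see what has been lost, keep $N$. For $d=2$, inequalities \eqref{eq:T} and \eqref{eq:gmlinear} give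
\begin{equation}\label{eq:phi}
T+S-m\ge\varphi(N),\qquad\varphi(t)=ut-2+2e^{-t\lambda/2},
\end{equation}
and for fixed $t$ the expansion \eqref{eq:series} gives, as $u\to0$,
\begin{equation}\label{eq:phiexp}
\varphi(t)=t(u-\lambda)+\frac{t^2\lambda^2}4+O(u^3)=\frac{t^2-t}4\,u^2+O(u^3).
\end{equation}
The main term is negative only for $0<t<1$, and $N$ is an integer. So $N\ge2$ is covered by \eqref{eq:phi}, while $N=0$ and $N=1$, where the main term vanishes, need an extra argument each.

\begin{proof}[Proof of Proposition~\ref{prop:upper}]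
By Theorem~\ref{thm:order} we may assume $r_n\le m<2\sqrt n+1$. Then \eqref{eq:equiv} and $1-e^{-s}\le s$ give
\[
\gamma\ge\frac12,\qquad\frac1{4n}<u^2\le\frac{4\log2}n,\qquad\omega\le e^{-nu}\le e^{-\sqrt n/2}.
\]
Hence, uniformly in $m$ as $n\to\infty$, we have $m\to\infty$, $u\to0$, $z\to1$ by \eqref{eq:series}, and $\omega/u^2\le4ne^{-\sqrt n/2}\to0$. Below, ``large $n$'' does not depend on $m$ or $L$, and the constants in $O(u^3)$ are absolute. In particular, for each fixed $\varepsilon>0$, a quantity of the form $\varepsilon u^2+O(u^3)$ exceeds $2\omega$ for large $n$. Let $L$ be reduced. By Lemma~\ref{lem:small} we may assume $d\ge2$.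

\emph{Case $d\ge3$.} By \eqref{eq:min}, $\gamma\ge\frac12$ and $z<1$, we have $F_3(g)\ge z\log\frac32+z-2\omega$. The right side tends to $1+\log\frac32$, so $F_3(g)>1$ for large $n$, and Lemma~\ref{lem:onevar} gives \eqref{eq:star}.

For $d=2$, condition \eqref{eq:star} reads $T+S-m\ge2\omega$.

\emph{Case $d=2$, $N\ge2$.} The function $\varphi$ is convex, and
\[
\varphi'(2)=u-\lambda e^{-\lambda}=u-\lambda+\lambda^2+O(u^3)=\tfrac34u^2+O(u^3)>0
\]
for large $n$. So $\varphi$ is increasing on $[2,\infty)$, and \eqref{eq:phi} and \eqref{eq:phiexp} give $T+S-m\ge\varphi(2)=\frac12u^2+O(u^3)\ge2\omega$.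

\emph{Case $d=2$, $N=1$.} The linear bound for $\alpha_v\beta_v$ allows the value $\frac52$ at $\mu_v=1$, but $\alpha_v+\beta_v=3$ with $\alpha_v,\beta_v\le2$ forces $\alpha_v\beta_v=2$. One vertex has $\mu_v=1$; the other $n-1$ have $\alpha_v+\beta_v=2$ and so $\alpha_v\beta_v\le1$. Thus $\sum_v\alpha_v\beta_v\le n+1$, and \eqref{eq:gm} gives $\log g\ge\log\gamma-\eta$ with
\[
\eta=\tfrac14\Lambda+\tfrac12\log(1+u)=\tfrac14\log\frac{1+u}{1-u}=\frac u2+O(u^3).
\]
Unlike $\lambda/2$, the number $\eta$ has no term in $u^2$. Now $S=4g\ge2e^{-\eta}$, and with \eqref{eq:T},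
\[
T+S-m\ge u-2+2e^{-\eta}=u-2\eta+\eta^2+O(u^3)=\tfrac14u^2+O(u^3)\ge2\omega .
\]

\emph{Case $d=2$, $N=0$.} This case contains the balanced assignment. Here \eqref{eq:phi} gives $T+S\ge m+\varphi(0)=m$, and the missing $2\omega$ has to come from $R$. Every list on $V$ consists of $C$ and two of the four colors of $A'\cup B'$. These four colors occur $2n$ times in total, so one of them, $b$, lies in at most $n/2$ lists. Exchanging $x$ and $y$ if necessary, we may assume $b\in B'$. For each of the $m-2$ colors $c\in C$, the pair $(c,b)$ is counted in $R$; its factor is $1-u$ at the vertices whose list contains $b$ and $1$ elsewhere, so $W(c,b)\ge(1-u)^{n/2}=\omega^{1/2}$. All other weights in $R$ are at least $\omega$, and $R$ has $m^2-m-2$ terms, so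
\[
R\ge(m^2-m-2)\,\omega+(m-2)\bigl(\omega^{1/2}-\omega\bigr).
\]
For large $n$ we have $m\ge4$ and $\omega^{1/2}\le\frac12$, so $(m-2)(\omega^{1/2}-\omega)\ge2\cdot\frac12\,\omega^{1/2}\ge2\omega$. Therefore $T+S+R\ge m+(m^2-m)\,\omega$, which is $P(K,L)\ge P(K,m)$ by \eqref{eq:constant}.

In all cases $P(K,L)\ge P(K,m)$, and Lemma~\ref{lem:reduced} completes the proof.
\end{proof}

\section{Lower bounds}\label{sec:lower}

Let $q=\lfloor n/4\rfloor$. We apply Proposition~\ref{prop:balanced} with $m=\lceil r_k\rceil-1$, the largest integer below $r_k$, for $k=4q-4$ and for $k=4q$. In both cases $n-7\le k\le n$, so \eqref{eq:rn} gives $m=\frac{\sqrt n}{2\sqrt{\log2}}+O(1)$. For large $n$ we thus have $2\le m-1\le\sqrt n$, hence $u\ge n^{-1/2}$, and also $2q\ge\frac{n-3}2\ge\frac n3$. The error term in \eqref{eq:wins} satisfies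
\begin{equation}\label{eq:error}
(m-2)e^{-2qu}\le\sqrt n\,e^{-\sqrt n/3}.
\end{equation}
It is small but positive, whereas $m<r_{4q}$ only says that $(1-u^2)^q<\frac12$. The difficulty is to show that $(1-u^2)^q$ stays below $\frac12$ by more than \eqref{eq:error}. For Theorem~\ref{thm:sharp} we obtain the margin by giving up one factor $1-u^2$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The upper bound is Proposition~\ref{prop:upper}. Let $m=\lceil r_{4q-4}\rceil-1$. By \eqref{eq:equiv}, $(1-u^2)^{q-1}<\frac12$, so
\[
(1-u^2)^q<\frac12-\frac{u^2}2\le\frac12-\frac1{2n}.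
\]
For large $n$ the right side of \eqref{eq:error} is at most $\frac1{2n}$, so \eqref{eq:wins} holds and $\tau(K)\ge m+1=\lceil r_{4q-4}\rceil$.

Since $4q-4\ge n-7$ and $\sqrt n-\sqrt{n-7}=O(n^{-1/2})$, equation \eqref{eq:rn} gives $0<r_n-r_{4q-4}\le r_n-r_{n-7}=O(n^{-1/2})$, which is less than $1$ for large $n$. So the two bounds differ by at most $1$, and the asymptotic statements follow from \eqref{eq:rn}.
\end{proof}

For Theorem~\ref{thm:exact} we keep all $q$ factors, and the margin becomes an arithmetic question. With $M=m-1$ we have $1-u^2=(M^2-1)/M^2$. If $(1-u^2)^q<\frac12$, then the integer $M^{2q}-2(M^2-1)^q$ is at least $1$, so the margin is at least $\frac12M^{-2q}$. This bound has size $e^{-\Theta(n\log n)}$ and is far too small against \eqref{eq:error}. We need a lower bound for the linear form $q\log\frac{M^2}{M^2-1}-\log2$. For a positive rational $\alpha=p/s$ in lowest terms let $h(\alpha)=\log\max(p,s)$ be its height, and put $h'(\alpha)=\max(h(\alpha),|\log\alpha|,1)$. The theorem of Baker and W\"ustholz, applied to two logarithms of rational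 numbers, reads as follows.

\begin{theorem}[Baker--W\"ustholz \cite{BW}]\label{thm:BW}
There is an absolute constant $\kappa_1>0$ with the following property. Let $b_1,b_2$ be integers, not both zero, and let $\alpha_1,\alpha_2\ne1$ be positive rationals. If $b_1\log\alpha_1+b_2\log\alpha_2\ne0$, then
\[
\log|b_1\log\alpha_1+b_2\log\alpha_2|>-\kappa_1\,h'(\alpha_1)\,h'(\alpha_2)\max\bigl(1,\log\max(|b_1|,|b_2|)\bigr).
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
The upper bound is again Proposition~\ref{prop:upper}. Let $m=\lceil r_{4q}\rceil-1$ and $M=m-1$, so $2\le M\le\sqrt n$ for large $n$. By \eqref{eq:equiv}, $(1-u^2)^q<\frac12$, that is,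
\[
\Delta=q\log\frac{M^2}{M^2-1}-\log2>0,\qquad(1-u^2)^q=\tfrac12e^{-\Delta}.
\]
Apply Theorem~\ref{thm:BW} with $\alpha_1=M^2/(M^2-1)$, $\alpha_2=2$, $b_1=q$ and $b_2=-1$. The fraction $\alpha_1$ is in lowest terms, so $h(\alpha_1)=2\log M\le\log n$, and $\log\alpha_1\le\log\frac43<1$; hence $h'(\alpha_1)\le\log n$. Also $h'(2)=1$ and $\max(1,\log q)\le\log n$. Thus $\Delta>e^{-\kappa_1(\log n)^2}$. The function $1-e^{-t}$ is concave and increasing, vanishes at $0$ and exceeds $\frac12$ at $1$, so $1-e^{-t}\ge\frac12\min(t,1)$ for $t\ge0$. Therefore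
\[
\tfrac12-(1-u^2)^q=\tfrac12\bigl(1-e^{-\Delta}\bigr)\ge\tfrac14\min(\Delta,1)\ge\tfrac14e^{-\kappa_1(\log n)^2}.
\]
Since $(\log n)^2=o(\sqrt n)$, this exceeds the right side of \eqref{eq:error} for large $n$. So \eqref{eq:wins} holds and $\tau(K)\ge m+1=\lceil r_{4q}\rceil$.

If $4\mid n$, the two bounds coincide. In general, call $n\ge4$ \emph{exceptional} if $\lceil r_{4q}\rceil<\lceil r_n\rceil$. Then the positive integer $j=\lceil r_{4q}\rceil$ satisfies $r_{4q}\le j<r_n$. Fix $j$ and let $n^*$ be the least index with $r_{n^*}>j$. Since $r_n$ is increasing, every exceptional $n$ that belongs to this $j$ satisfies $4\lfloor n/4\rfloor<n^*\le n$. So $n$ lies in the same block $\{4q,\dots,4q+3\}$ as $n^*$ and is not its first element, which leaves at most $3$ values of $n$. For $n\le X$ we have $j<r_{\lfloor X\rfloor}=O(\sqrt X)$ by \eqref{eq:rn}, so $O(\sqrt X)$ integers $n\le X$ are exceptional. For every other large $n$ the bounds coincide and $\tau(K_{2,n})=\lceil r_n\rceil$.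
\end{proof}

\begin{remark}
The role of divisibility by $4$ is visible in the case $d=2$, $N=0$. The upper bound uses $S\ge4\gamma=4(1-u^2)^{n/4}$, while the balanced assignment has $S=4(1-u^2)^{\lfloor n/4\rfloor}$, because its $n-4q$ leftover vertices contribute the factor $1$ to each weight in $S$. The two values agree exactly when $4\mid n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BW}
Baker and W\"ustholz, \emph{Logarithmic forms and group varieties}, J. reine angew. Math. 442 (1993), 19--62.

\bibitem{KKL}
Hemanshu Kaul, Akash Kumar, Andrew Liu, Jeffrey A. Mudrock, Patrick Rewers, Paul Shin, Michael Scott Tanahara, and Khue To, \emph{Bounding the List Color Function Threshold from Above}, arXiv:2207.04831 (2022).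

\end{thebibliography}
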